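# Codegree and Dual Defect of Projective Toric Varieties

## A codegree bound that forces dual defect

Throughout, $A\subset\mathbb Z^n$ is a finite set, $N=|A|$, and $P=\operatorname{conv}(A)\subset\mathbb R^n$ has dimension $n\ge 1$.

**Theorem A.** If $\operatorname{cd}(P)\ge \frac{n+3}{2}$, equivalently $n>2\deg P$, then the projective toric variety $X_A$ is dual defect. In particular, for $A=P\cap\mathbb Z^n$, one has $\deg(\Delta_A)=0$.

The case $A=P\cap\mathbb Z^n$ was posed as a conjecture; the source of the problem is Alicia Dickenstein and Benjamin Nill, "A Simple Combinatorial Criterion for Projective Toric Manifolds with Dual Defect", arXiv:1001.2792 (2010). The theorem says that the conjecture is true, and that $A$ need not contain all lattice points of $P$. The hypothesis concerns interior lattice points of multiples of $P$; the conclusion concerns tangent hyperplanes. We first make both sides precise.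

**Definition (codegree, degree).** For a positive integer $k$ let $kP$ be the Minkowski sum of $k$ copies of $P$ and $(kP)^\circ$ its interior. Put
$$\operatorname{cd}(P)=\min\{k\in\mathbb Z_{>0}:(kP)^\circ\cap\mathbb Z^n\ne\emptyset\},\qquad \deg(P)=n+1-\operatorname{cd}(P).$$

For the unimodular simplex $\Delta_n=\operatorname{conv}(0,e_1,\dots,e_n)$, the interior of $k\Delta_n$ is given by $x_i>0$ and $\sum x_i<k$. It contains a lattice point iff $n<k$. So $\operatorname{cd}(\Delta_n)=n+1$ and $\deg\Delta_n=0$. For $2\Delta_n$ the condition becomes $n<2k$, so $\operatorname{cd}(2\Delta_n)=\lfloor n/2\rfloor+1$.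

In general $1\le\operatorname{cd}(P)\le n+1$. For the upper bound we use a simple remark: *if $x_1,\dots,x_k$ are lattice points of $P$, then $x_1+\dots+x_k\in(kP)^\circ$ iff no facet of $P$ contains all the $x_i$.* Indeed, if $P$ is cut out by affine functions $\ell_F\ge0$, one for each facet $F$, then a sum $\sum x_i$ lies in the interior of $kP$ iff $\sum_i\ell_F(x_i)>0$ for every $F$. Now take for $x_i$ a set of $n+1$ affinely independent vertices.

The two forms of the hypothesis agree: $\operatorname{cd}(P)\ge\frac{n+3}2$ means $n+1-\deg P\ge\frac{n+3}2$, that is $2\deg P\le n-1$, that is $n>2\deg P$.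

**Definition (toric variety, dual variety, defect).** Let $T=(\mathbb C^*)^n$ and let $X_A\subset\mathbb P^{N-1}$ be the closure of the image of $T\to\mathbb P^{N-1}$, $t\mapsto(t^a)_{a\in A}$. The dual variety $X_A^\vee$ is the closure, in the dual projective space, of the set of hyperplanes that contain the embedded tangent space of $X_A$ at some smooth point. The *defect* is
$$\delta(A)=N-2-\dim X_A^\vee,\qquad \dim\emptyset:=-1 .$$
$X_A$ is *dual defect* if $X_A^\vee$ is not a hypersurface, that is, if $\delta(A)>0$.

A hyperplane is a coefficient vector $[c]$, $c\in\mathbb C^A$, and its pullback to $T$ is, up to a monomial, the Laurent polynomial $f_c=\sum_{a\in A}c_at^a$. If $X_A^\vee$ is a hypersurface, its irreducible equation is the $A$-discriminant $\Delta_A$; otherwise $\Delta_A=1$. So $\deg(\Delta_A)=0$ exactly when $X_A$ is dual defect.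

Three examples. For $A=\{0,1,2\}$ the discriminant is $c_1^2-4c_0c_2$ and $\delta(A)=0$. For $A=\{0,1\}^2$, $X_A$ is the quadric $\mathbb P^1\times\mathbb P^1\subset\mathbb P^3$; its dual is again a quadric, with $\Delta_A=c_{00}c_{11}-c_{01}c_{10}$, and $\delta(A)=0$. If $N=n+1$, then $X_A=\mathbb P^n$ is the whole space, no hyperplane contains a tangent space, $X_A^\vee=\emptyset$, and $\delta(A)=n$.

Two further theorems will follow from Theorem A.

**Theorem B.** Always $\delta(A)\ge\max(0,n-2\deg P)=\max(0,2\operatorname{cd}(P)-n-2)$. For every $0\le d\le n$ there is an $n$-dimensional lattice polytope $P$ of degree $d$ for which $A=P\cap\mathbb Z^n$ attains equality.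

**Theorem C.** Let $\Lambda$ be the affine lattice generated by $A$. If $n>2\deg P$, there is a surjective affine map $\pi$ from $\Lambda$ onto the affine lattice $\{x\in\mathbb Z^{r+1}:\sum x_i=1\}$, $r=n-2\deg P$, with $\pi(A)=\{e_0,\dots,e_r\}$. That is, with respect to $\Lambda$, $P$ is a Cayley polytope of $n+1-2\deg P$ lattice polytopes.

Here the affine lattice generated by $A$ is $\Lambda=\{\sum m_aa: m_a\in\mathbb Z,\ \sum m_a=1\}$. The lattice polytopes in Theorem C are the hulls of the fibres $A\cap\pi^{-1}(e_i)$. For example, the unit square is a Cayley polytope of two segments, through $(x,y)\mapsto(1-x,x)$.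

In all three theorems one may replace $\mathbb Z^n$ by $\Lambda$ when computing the codegree; the last section explains this.

## The defect as the corank of a Hessian

Tangency of $[c]$ at the point $t$ means that $f_c$ and its first derivatives vanish at $t$. By the torus action we may move $t$ to $1$, where these conditions are linear in $c$. So we set
$$K_A=\Big\{c\in\mathbb C^A:\ \sum_ac_a=0,\ \sum_ac_aa=0\Big\},\qquad M(c)=\sum_ac_a\,aa^T\in\mathbb C^{n\times n}.$$
With $\theta_j=t_j\,\partial/\partial t_j$ we have $f_c(1)=\sum c_a$, $\theta_jf_c(1)=\sum c_aa_j$ and $\theta_k\theta_jf_c(1)=M(c)_{kj}$. Thus $K_A$ is the space of polynomials singular at $1$, and $M(c)$ is the Hessian at $1$ in the coordinates $u$ with $t=e^u$.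

**Lemma 1.** $\delta(A)=\min_{c\in K_A}\operatorname{corank}M(c)$. In particular $X_A^\vee$ is a hypersurface iff $\det M(c)\neq0$ for some $c\in K_A$.

*Proof.* The plan is to realise $X_A^\vee$ as the image of a smooth variety $W$ and to compute the dimension of the general fibre infinitesimally. Let
$$W=\{(t,[c])\in T\times\mathbb P^{N-1}:f_c(t)=0,\ \theta_jf_c(t)=0\ (1\le j\le n)\}.$$
For fixed $t$ these are $n+1$ linear conditions on $c$, and they are independent: the coefficient vectors are $t^a(1,a)$, and the $(1,a)$, $a\in A$, span $\mathbb C^{n+1}$ because $\dim P=n$.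

If $N=n+1$, then $K_A=0$, the only matrix is $M(0)=0$ of corank $n$, and $\delta(A)=n$ as seen above.

Let $N>n+1$. Then $W$ is a bundle over $T$ with fibre $\mathbb P^{N-n-2}$, so it is smooth and irreducible of dimension $N-2$.

*The closure of $\mathrm{pr}_2(W)$ is $X_A^\vee$.* The map $T\to\mathbb P^{N-1}$ is the orbit map of $(1:\dots:1)$ under a torus action. Its image is an orbit, hence smooth and open in its closure $X_A$. The image is itself a torus, whose character lattice is generated by the differences of elements of $A$ and so has finite index in $\mathbb Z^n$; hence $T$ maps to it by an étale map. Fix $a_0\in A$. In the affine coordinates $x_a/x_{a_0}$, the hyperplane $[c]$ pulls back to the function $t^{-a_0}f_c(t)$ on $T$. By étaleness, $[c]$ contains the tangent space at the image of $t$ iff this function vanishes to order at least $2$ at $t$, iff $f_c$ does, iff $(t,[c])\in W$. The pairs (smooth point, tangent hyperplane) form an irreducible variety, and those over the dense torus are dense in it. So $X_A^\vee=\overline{\mathrm{pr}_2(W)}$.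

*The fibre dimension.* Since we are in characteristic $0$, $\delta(A)=\dim W-\dim\overline{\mathrm{pr}_2(W)}$ equals $\dim\ker d\,\mathrm{pr}_2$ at a general point of $W$. The torus acts by $s\cdot(t,(c_a))=(st,(s^{-a}c_a))$; this preserves $f_c(t)$ and all $\theta_jf_c(t)$, so it acts on $W$, and $\mathrm{pr}_2$ is equivariant. Hence we may take the general point to be $(1,[c])$ with $c\in K_A$ general. A tangent vector in $\ker d\,\mathrm{pr}_2$ has the form $\xi\in\operatorname{Lie}T=\mathbb C^n$, with $c$ not moving. Differentiating the equations of $W$ in the direction $\xi$ gives $\sum_j\xi_j\theta_jf_c(1)=0$, which is automatic, and $\sum_k\xi_k\theta_k\theta_jf_c(1)=(M(c)\xi)_j=0$ for all $j$. So the kernel is $\ker M(c)$. The corank of $M(c)$ for general $c\in K_A$ is its minimum on $K_A$. $\square$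

## Small cases, and what sums of lattice points cannot give

**Dimension 1.** The hypothesis is $\operatorname{cd}(P)\ge2$: the segment has no interior lattice point, so it has length $1$ and $A$ is its two endpoints. Then $K_A=0$ and $\delta(A)=1$. Theorem A holds for $n=1$.

**Dimension 2.** The hypothesis is $\operatorname{cd}(P)\ge3$. We claim that then $N=3$, so that $K_A=0$ and $\delta(A)=2$. Suppose $N\ge4$. We exhibit two (possibly equal) points of $A$ on no common edge; by the remark on sums, $\operatorname{cd}(P)\le2$. If some $a\in A$ is interior to $P$, take $a$ twice. If some $a\in A$ is in the relative interior of an edge $E$, take $a$ and a vertex outside $E$. Otherwise all points of $A$ are vertices, there are at least four, and two nonadjacent ones will do.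

**A prism.** Let $A=\{0,e_1,e_2\}\times\{0,1\}$, so that $P=\Delta_2\times[0,1]$. Lattice points in $(kP)^\circ=(k\Delta_2)^\circ\times(0,k)$ exist iff $k\ge3$, so $\operatorname{cd}(P)=3=\frac{3+3}2$. If $c\in K_A$, adding the coefficients of $(a,0)$ and $(a,1)$ gives an element of $K_{\{0,e_1,e_2\}}=0$. Hence the upper left $2\times2$ block of $M(c)$ is zero. If $g_a$ is the coefficient of $(a,1)$, the condition $\sum c_aa=0$ in the last coordinate reads $\sum g_a=0$, and
$$M(c)=\begin{pmatrix}0&v\\v^T&0\end{pmatrix},\qquad v=\sum g_aa\in\mathbb C^2 .$$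
This has rank at most $2$, with equality for $v\neq0$. So $\delta(A)=1$.

**Trying to add points of $A$.** In contrapositive form, Theorem A says: if $\det M(c)\ne0$ for some $c\in K_A$, then $(kP)^\circ$ contains a lattice point for some $k\le\frac{n+2}2$. The argument in dimension 2 suggests looking for $\lfloor\frac{n+2}2\rfloor$ points of $A$ on no common facet, and adding them. This stops working at $n=3$. Take
$$A=\{0\}\cup\{e_j,2e_j:1\le j\le n\},\qquad P=2\Delta_n,\qquad f=\sum_j(t_j-1)^2 .$$
Here $f$ is supported in $A$, it is singular at $1$, and its Hessian is $M=2I$, so $\delta(A)=0$. A sum of $k$ points of $A$ in $(kP)^\circ$ must have all $n$ coordinates positive, and each point of $A$ has at most one nonzero coordinate, so $k\ge n$. But $\lfloor\frac{n+2}2\rfloor<n$ for $n\ge3$. The interior point that the theorem promises does exist, since $(1,\dots,1)\in(kP)^\circ$ once $2k>n$; it is just not a sum of $k$ points of $A$.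

So we need a way to detect interior lattice points of $kP$ without constructing them. Cohomology does that: on a suitable toric variety with line bundle $L$ given by $P$, the number of lattice points in $(kP)^\circ$ is $\dim H^n(L^{-k})$. On the other side, a polynomial with a nondegenerate singular point deforms to a smooth hypersurface containing a small sphere, and the sphere gives a topological class. Hodge theory will connect the two. For this the sphere must be even-dimensional, that is, $n$ must be odd.

## Prisms and the reduction to odd dimension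

**Step 1.** This step shows that it suffices to prove Theorem A for odd $n$. The device is to replace $P$ by a prism over $P$, whose defect is controlled by the following lemma.

**Lemma 2.** Let $A'=A\times\{0,1\}\subset\mathbb Z^{n+1}$. Then $\delta(A')=\max(\delta(A)-1,0)$.

*Proof.* Write an element of $\mathbb C^{A'}$ as $(b_a)$ on $A\times0$ and $(g_a)$ on $A\times1$, and put $c=b+g$. It lies in $K_{A'}$ iff $c\in K_A$ and $\sum g_a=0$. Since the last coordinate is $0$ or $1$,
$$M'=\begin{pmatrix}M(c)&v\\v^T&0\end{pmatrix},\qquad v=\sum_ag_aa,$$
where the lower right entry is $\sum g_a=0$. As the $(1,a)$ span $\mathbb C^{n+1}$, for any $v\in\mathbb C^n$ there is $g$ with $\sum g_a=0$ and $\sum g_aa=v$; then set $b=c-g$. So $(c,v)$ ranges over all of $K_A\times\mathbb C^n$. Let $\rho=n-\delta(A)$ be the generic rank of $M(c)$ on $K_A$; it is also the maximal rank.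

*Case $\rho<n$.* Always $\operatorname{rank}M'\le\operatorname{rank}M(c)+2\le\rho+2$. Take $c$ with $\operatorname{rank}M(c)=\rho$ and $v\notin\operatorname{im}M(c)$. Then $(M(c)\ \ v)$ has rank $\rho+1$. The last row $(v^T\ \ 0)$ is not in its row space: $(v^T\ \ 0)=w^T(M(c)\ \ v)$ would give $v=M(c)w$ by symmetry. So $\operatorname{rank}M'=\rho+2$ and $\delta(A')=n+1-(\rho+2)=\delta(A)-1$, by Lemma 1.

*Case $\rho=n$.* Take $c$ with $M(c)$ invertible. Then $\det M'=-\det M(c)\cdot v^TM(c)^{-1}v$. A nonzero symmetric matrix defines a nonzero quadratic form, so some $v$ makes this nonzero, and $\delta(A')=0$. $\square$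

The codegree of the prism: $\operatorname{conv}A'=P\times[0,1]$ and $k(P\times[0,1])=kP\times[0,k]$, so its interior has a lattice point iff $(kP)^\circ$ has one and $k\ge2$. If $\operatorname{cd}(P)=1$ and $x\in P^\circ\cap\mathbb Z^n$, then $2x\in(2P)^\circ$. Therefore
$$\operatorname{cd}(P\times[0,1])=\max(\operatorname{cd}(P),2).\tag{1}$$

*The reduction.* Let $n$ be even and $\operatorname{cd}(P)\ge\frac{n+3}2$. Since $\operatorname{cd}(P)$ is an integer and $n+3$ is odd, $\operatorname{cd}(P)\ge\frac{n+4}2=\frac{(n+1)+3}2\ge3$. By (1), $P\times[0,1]$ has codegree $\operatorname{cd}(P)$ and satisfies the hypothesis of Theorem A in the odd dimension $n+1$. If Theorem A holds there, then $\delta(A')>0$, and Lemma 2 gives $\delta(A)>0$.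

The case $n=1$ was settled above. **From now on, until the proof of Theorem A is complete, $n=2m+1$ with $m\ge1$.**

## Interior lattice points from logarithmic Hodge groups

**Step 2.** This step sets up a compactification of the hypersurface $\{f=0\}\subset T$ and proves that certain cohomology groups on it can be nonzero only if $kP$ has interior lattice points for the corresponding $k$.

*The toric variety.* Let $X$ be a smooth projective toric variety whose fan refines the normal fan of $P$, and let $B=X\setminus T$; it is a simple normal crossings (SNC) divisor. Let $L$ be the line bundle on $X$ defined by $P$. Concretely, each maximal cone $\sigma$ lies in the normal cone of one vertex $v$ of $P$, and on the affine chart $U_\sigma$ the bundle is $L|_{U_\sigma}=\chi^v\mathcal O_{U_\sigma}$, inside the rational functions. For $a\in P\cap\mathbb Z^n$ the function $\chi^{a-v}$ is regular on $U_\sigma$, so $\chi^a$ is a section of $L$; in fact $H^0(X,L)=\bigoplus_{a\in P\cap\mathbb Z^n}\mathbb C\chi^a$, which contains $\mathbb C^A$. The vertex $v$ belongs to $A$, and $\chi^v$ generates $L$ on $U_\sigma$.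 So the linear system $\mathbb C^A$ is base point free, even if $A\ne P\cap\mathbb Z^n$. For $f\in\mathbb C^A$ let $H_f\subset X$ be its zero scheme; then $H_f\cap T=\{t\in T:f(t)=0\}$.

*Transversality.* There is a dense Zariski open $\Omega\subset\mathbb C^A$ such that for $f\in\Omega$ and every orbit closure $Z\subset X$ (including $Z=X$), $H_f\cap Z$ is empty or smooth of codimension $1$ in $Z$. This is Bertini: $Z$ is smooth, the incidence variety $\{(z,f)\in Z\times\mathbb C^A:f(z)=0\}$ is a vector bundle of rank $N-1$ over $Z$ by base point freeness, hence smooth, and generic smoothness applies to its projection to $\mathbb C^A$. There are finitely many $Z$, so we can intersect the open sets.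

Let $f\in\Omega$, $H=H_f$, $x\in H$, and let $D_1,\dots,D_k$ be the components of $B$ through $x$, with local equations $x_1,\dots,x_k$ that form part of a coordinate system. Near $x$ the orbit closure is $D_1\cap\dots\cap D_k$. If $h$ is a local equation of $H$, then $h$ restricted to this orbit closure has nonzero differential at $x$, so $dx_1,\dots,dx_k,dh$ are independent. Hence there are local coordinates
$$x_1,\dots,x_k,\ h,\ y_1,\dots,y_{n-k-1}\quad\text{on }X,\qquad B=\{x_1\cdots x_k=0\},\quad H=\{h=0\}.\tag{2}$$
So $B_H:=B\cap H$ is an SNC divisor in the smooth projective variety $H$.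

*Logarithmic forms.* For an SNC divisor $D=\{x_1\cdots x_k=0\}$ in a smooth $Y$ with coordinates $x_1,\dots,x_k,y_1,\dots$, the sheaf $\Omega^1_Y(\log D)$ is locally free on $\frac{dx_1}{x_1},\dots,\frac{dx_k}{x_k},dy_1,\dots$, and $\Omega^p_Y(\log D)=\Lambda^p\Omega^1_Y(\log D)$. On $\mathbb P^1$ with $D=\{0,\infty\}$ the form $dt/t$ is a global generator, so $\Omega^1(\log D)\cong\mathcal O$. In the same way $\Omega^1_X(\log B)\cong\mathcal O_X^{\,n}$, with generators $dt_1/t_1,\dots,dt_n/t_n$.

*Cohomology facts* (Demazure and Batyrev–Borisov vanishing; Cox–Little–Schenck, *Toric Varieties*, Theorems 9.2.3 and 9.2.7). For $j\ge1$,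
$$H^i(X,\mathcal O_X)=0\ (i>0),\qquad H^i(X,L^{-j})=0\ (i\ne n),\qquad \dim H^n(X,L^{-j})=\#\big((jP)^\circ\cap\mathbb Z^n\big).\tag{3}$$

**Lemma 3.** Let $f\in\Omega$, $H=H_f$, $p+q=n-1$, $q\ge1$. If $H^q(H,\Omega^p_H(\log B_H))\ne0$, then $((p+1)P)^\circ\cap\mathbb Z^n\neq\emptyset$.

*Proof.* The plan is to trade forms for powers of $L^{-1}$, one at a time, until only $L^{-j}$ is left, and then to move from $H$ to $X$.

*Trading forms.* In the coordinates (2), $\Omega^1_X(\log B)|_H$ is free on $\frac{dx_i}{x_i},dh,dy_l$, and restriction of forms to $H$ kills exactly $dh$ and sends the rest to a basis of $\Omega^1_H(\log B_H)$. The class of $h$ generates the conormal bundle $\mathcal O_X(-H)|_H=L^{-1}|_H$. So the conormal sequence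
$$0\to L^{-1}|_H\to\Omega^1_X(\log B)|_H\to\Omega^1_H(\log B_H)\to0$$
is exact. For any exact sequence $0\to R\to E\to F\to0$ of vector bundles with $R$ of rank $1$, the sequence $0\to R\otimes\Lambda^{i-1}F\to\Lambda^iE\to\Lambda^iF\to0$ is exact. Taking $i=p-j$, twisting by $L^{-j}$, and using $\Omega^1_X(\log B)|_H\cong\mathcal O_H^n$, we get for $0\le j\le p$
$$0\to\Omega_H^{p-j-1}(\log B_H)\otimes L^{-j-1}\to\Lambda^{p-j}(\mathcal O_H^n)\otimes L^{-j}\to\Omega_H^{p-j}(\log B_H)\otimes L^{-j}\to0,$$
where $\Omega_H^{-1}:=0$. The long exact sequence contains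
$$H^{q+j}(H,L^{-j}|_H)^{\binom n{p-j}}\to H^{q+j}(H,\Omega_H^{p-j}(\log B_H)\otimes L^{-j})\to H^{q+j+1}(H,\Omega_H^{p-j-1}(\log B_H)\otimes L^{-j-1}).$$
For $j=0$ the middle group is nonzero by hypothesis. Whenever the middle group is nonzero, either $H^{q+j}(H,L^{-j}|_H)\ne0$, or the right-hand group is nonzero, and that is the middle group for $j+1$. At $j=p$ the right-hand group is $0$. So there is some $0\le j\le p$ with $H^{q+j}(H,L^{-j}|_H)\ne0$.

*From $H$ to $X$.* Multiplication by $f$ gives $0\to L^{-j-1}\to L^{-j}\to L^{-j}|_H\to0$ on $X$, hence an exact sequence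
$$H^{q+j}(X,L^{-j})\to H^{q+j}(H,L^{-j}|_H)\to H^{q+j+1}(X,L^{-j-1}).$$
Since $1\le q+j\le q+p=n-1$, the left term vanishes by (3), both for $j=0$ (where $q+j=q>0$) and for $j\ge1$ (where $q+j\ne n$). So $H^{q+j+1}(X,L^{-j-1})\ne0$. By (3) this forces $q+j+1=n$, that is $j=p$, and then $((p+1)P)^\circ\cap\mathbb Z^n\ne\emptyset$. $\square$

Lemma 3 is useful when $p$ is small. By the Hodge theory recalled in Step 4, $H^q(H,\Omega^p_H(\log B_H))$ is a graded piece of $H^{n-1}(H\cap T;\mathbb C)$, so one might hope that any nonzero class in $H^{n-1}(H\cap T)$ is good enough. It is not. For $A$ the vertices of $\Delta_3$ and $X=\mathbb P^3$, the surface $H\cap T$ is the complement of four general lines in a plane. Its Euler characteristic is $3-(4\cdot2-6)=1$, and $b_1=3$; as it is affine of complex dimension $2$, $b_2=3$. But $\operatorname{cd}(\Delta_3)=4$, so by Lemma 3 the pieces with $p=0,1$ vanish, and all of $H^2$ sits in $p=2$, $q=0$, where the lemma says nothing. To force $p\le m$ we want a class to which the symmetry $\overline{V^{p,q}}=V^{q,p}$ of a *pure* Hodge structure of weight $n-1$ applies.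 So we look for a class on $H\cap T$ that comes from the compact variety $H$.

## A vanishing sphere with self-intersection $\pm2$

**Step 3.** This step produces, from a nondegenerate singular point, a nonzero class in $H^{n-1}(H\cap T)$ that is restricted from $H$.

Suppose, for contradiction, that $\operatorname{cd}(P)\ge\frac{n+3}2$ but $\delta(A)=0$. By Lemma 1 choose $c^0\in K_A$ with $\det M(c^0)\ne0$, and set $f^0=f_{c^0}$. In the coordinates $t=e^u$ the function $f^0$ vanishes at $u=0$ and has there a nondegenerate critical point, with Hessian $M(c^0)$.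

*Deforming into $\Omega$.* Choose $g\in\mathbb C^A$ with $g(1)\neq0$ and $f^0+g\in\Omega$; both are dense open conditions on $g$. Then $f^s:=f^0+sg$ lies in $\Omega$ for $s=1$, hence for all but finitely many $s\in\mathbb C$. Near $1\in T$ the function $\psi=-f^0/g$ is holomorphic, $\psi(1)=0$, and its Hessian at $1$ is $-M(c^0)/g(1)$ because $f^0$ vanishes to second order; so $1$ is a nondegenerate critical point of $\psi$. Also $\{f^s=0\}=\{\psi=s\}$ near $1$. By the holomorphic Morse lemma there are local coordinates $z_1,\dots,z_n$ on $T$ near $1$ with $\psi=\sum z_j^2$.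

*The sphere.* For small $\varepsilon>0$ put $s=\varepsilon^2$ with $f^s\in\Omega$, and let $H=H_{f^s}$, $H^\circ=H\cap T$ and
$$S=\{z\in\mathbb R^n:|z|=\varepsilon\}\subset H^\circ,\qquad S\cong S^{n-1}=S^{2m}.$$

*Self-intersection.* At $x\in S$ the tangent space of $H$ is $\{w\in\mathbb C^n:\sum x_jw_j=0\}$. As $x$ is real, this is the complexification of the real hyperplane $x^\perp=T_xS$, so it equals $T_xS\oplus i\,T_xS$. Hence the normal bundle of $S$ in $H$ is $i\,TS\cong TS$ as a real bundle. For an oriented closed submanifold of half the dimension, the self-intersection number is the Euler number of the normal bundle. Here $H$ is a compact oriented manifold of real dimension $2(n-1)=4m$ and $\dim S=2m$. The isomorphism with $TS$ may or may not respect orientations, so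
$$[S]\cdot[S]=\pm\chi(S^{2m})=\pm2\quad\text{in }H.$$

*The class.* Let $\eta\in H^{n-1}(H;\mathbb Q)$ be the Poincaré dual of $[S]$. Then $\langle\eta,[S]\rangle=[S]\cdot[S]=\pm2\ne0$. Since $S\subset H^\circ$, the same number is $\langle\eta|_{H^\circ},[S]\rangle$, so $\eta|_{H^\circ}\ne0$. Therefore
$$V:=\operatorname{im}\big(H^{n-1}(H;\mathbb Q)\to H^{n-1}(H^\circ;\mathbb Q)\big)\ne0.\tag{4}$$

The parity of $n$ is essential here. For $A=\{0,1\}^2$ we have $n=2$ and $\delta(A)=0$. With $X=\mathbb P^1\times\mathbb P^1$, the curve $H$ is a smooth curve of bidegree $(1,1)$, so $H\cong\mathbb P^1$ and $H^1(H)=0$. The vanishing circle bounds in $H$, and $V=0$. This is why Step 1 came first.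

An instance where everything is visible: $A=2\Delta_3\cap\mathbb Z^3$, $f^0=\sum(t_j-1)^2$, $X=\mathbb P^3$. Then $H$ is a smooth quadric, with rulings $\ell_1,\ell_2$. The sphere $S$ misses the plane at infinity, so $[S]\cdot(\ell_1+\ell_2)=0$, and $[S]$ is a multiple $k(\ell_1-\ell_2)$ with $-2k^2=\pm2$. So $[S]=\pm(\ell_1-\ell_2)$. Its class is of Hodge type $(1,1)$, so $p=1=m$, and $(2P)^\circ$ contains $(1,1,1)$, as Lemma 3 requires.

## Purity, Hodge symmetry, and the end of the proof of Theorem A

**Step 4.** This step converts $V\ne0$ into a nonzero group $H^q(H,\Omega^p_H(\log B_H))$ with $p\le m$. We use the following facts from Deligne, *Théorie de Hodge II*. Let $Y$ be smooth projective, $D\subset Y$ an SNC divisor, $U=Y\setminus D$.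

1. $H^k(U;\mathbb Q)$ carries a mixed Hodge structure: a weight filtration over $\mathbb Q$ and a Hodge filtration $F$ over $\mathbb C$, such that $F$ induces on the graded piece of weight $w$ a pure Hodge structure of weight $w$. For $D=\emptyset$ it is pure of weight $k$. The restriction $H^k(Y)\to H^k(U)$ is a morphism of mixed Hodge structures.
2. Morphisms $\varphi$ of mixed Hodge structures are strict: $\varphi(F^p)=F^p\cap\operatorname{im}\varphi$. The image of $\varphi$ is a mixed Hodge structure, both as a quotient of the source and as a sub-structure of the target.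
3. (loc. cit., 3.2.13) $\operatorname{Gr}_F^pH^k(U;\mathbb C)\cong H^{k-p}(Y,\Omega^p_Y(\log D))$.

For instance, let $U=\mathbb C^*\subset Y=\mathbb P^1$. Then fact 3 gives $\operatorname{Gr}^1_FH^1\cong H^0(\mathcal O)=\mathbb C$ and $\operatorname{Gr}^0_FH^1\cong H^1(\mathcal O)=0$. So $F^1=H^1(\mathbb C^*;\mathbb C)$, spanned by $dt/t$, and conjugation symmetry forces this one-dimensional space to be of type $(1,1)$, so its weight is $2$, not $1$. It is not in the image of $H^1(\mathbb P^1)=0$.

Apply these facts with $Y=H$, $D=B_H$, $U=H^\circ$, $k=n-1=2m$. By facts 1 and 2, $V$ is a sub-mixed Hodge structure of $H^{n-1}(H^\circ)$, and as a quotient of $H^{n-1}(H)$ it is pure of weight $2m$. So $V_{\mathbb C}=\bigoplus_{p+q=2m}V^{p,q}$ with $p,q\ge0$ and $\overline{V^{p,q}}=V^{q,p}$, and $\operatorname{Gr}_F^pV\cong V^{p,2m-p}$. By strictness $F^pV=V_{\mathbb C}\cap F^pH^{n-1}(H^\circ;\mathbb C)$, so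
$$\operatorname{Gr}_F^pV\hookrightarrow\operatorname{Gr}_F^pH^{n-1}(H^\circ;\mathbb C)\cong H^{n-1-p}(H,\Omega_H^p(\log B_H)).$$
Since $V\ne0$, some $V^{p,q}\neq0$; by the conjugation symmetry we may choose it with $p\le m\le q$, $p+q=2m=n-1$. Hence $H^q(H,\Omega_H^p(\log B_H))\ne0$ with $q\ge m\ge1$.

**Step 5.** This step draws the contradiction. Since $f^s\in\Omega$ and $q\ge1$, Lemma 3 applies: $((p+1)P)^\circ$ contains a lattice point, so
$$\operatorname{cd}(P)\le p+1\le m+1=\tfrac{n+1}2,$$
contradicting $\operatorname{cd}(P)\ge\frac{n+3}2$. So $\delta(A)>0$ for odd $n$, and by Step 1 for all $n$. This proves Theorem A, and with it the conjecture. $\blacksquare$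

## Prisms again: the sharp bound $\delta(A)\ge n-2\deg P$

Theorem A only says that the defect is positive. The prism lemma upgrades this: each prism costs one unit of defect and does not change the codegree, so a small defect would be used up before the hypothesis of Theorem A is.

**Proof of the inequality in Theorem B.** First, $n-2\deg P=n-2(n+1-\operatorname{cd}(P))=2\operatorname{cd}(P)-n-2$. If $n\le2\deg P$ the claim is $\delta(A)\ge0$, which is clear from Lemma 1. Let $n>2\deg P$. Then $2\operatorname{cd}(P)\ge n+3$, so $\operatorname{cd}(P)\ge2$. Put $\delta=\delta(A)$. By Lemma 2, applied $\delta$ times, $A\times\{0,1\}^\delta$ has defect $0$. Its convex hull $P\times[0,1]^\delta$ has dimension $n+\delta$, and by (1), applied $\delta$ times, codegree $\operatorname{cd}(P)$. Since its defect is $0$, Theorem A gives $\operatorname{cd}(P)<\frac{n+\delta+3}2$, that is, $2\operatorname{cd}(P)\le n+\delta+2$. So $\delta\ge2\operatorname{cd}(P)-n-2=n-2\deg P$.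

**Proof of sharpness.** We need, for every $0\le d\le n$, a polytope of degree $d$ with $\delta(P\cap\mathbb Z^n)=\max(0,n-2d)$.

For $0\le d<n$ let $P=\Delta_{n-d}\times[0,1]^d$. We have $\operatorname{cd}(\Delta_{n-d})=n-d+1\ge2$, so by (1) $\operatorname{cd}(P)=n-d+1$ and $\deg P=d$. The lattice points of $P$ are the vertices of $\Delta_{n-d}$ times $\{0,1\}^d$. The vertices of $\Delta_{n-d}$ have defect $n-d$, because $K=0$. Lemma 2, applied $d$ times, gives $\delta=\max(n-2d,0)$.

For $d=n$ take $P=[0,2]^n$. It has the interior lattice point $(1,\dots,1)$, so its codegree is $1$ and its degree is $n$. The polynomial $\sum_j(t_j-1)^2$ is supported in $A=\{0,1,2\}^n$ and has a nondegenerate critical zero at $1$, with Hessian $2I$. So $\delta(A)=0$. $\square$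

In particular the bound $\frac{n+3}2$ in Theorem A is optimal: for all $d\le n\le2d$ with $d\ge1$ these examples have degree $d$ and are not dual defect. With $n=2d$ the codegree is $\frac{n+2}2$, and with $n=2d-1$ it is $\frac{n+1}2$; in each parity this is the largest integer below $\frac{n+3}2$.

## Linear spaces in $X_A$ and the Cayley structure

For Theorem C let $r=n-2\deg P>0$ and $\delta=\delta(A)$; by Theorem B, $\delta\ge r$.

**Step 1.** This step finds a linear space $\ell\cong\mathbb P^\delta$ contained in $X_A$ and meeting its dense torus. If $N=n+1$, then $\delta=n$, and $\ell=X_A=\mathbb P^n$ will do. Otherwise $X_A^\vee\ne\emptyset$. Let $\mathrm{Con}\subset X_A\times X_A^\vee$ be the conormal variety, the closure of the set of pairs (smooth point of $X_A$, hyperplane tangent there). It is irreducible and dominates both factors. By reflexivity in characteristic $0$ (Gelfand–Kapranov–Zelevinsky, *Discriminants, Resultants and Multidimensional Determinants*, Ch. 1, Thm 1.1), $\mathrm{Con}$ is also the conormal variety of $X_A^\vee$. So its fibre over a smooth point $h\in X_A^\vee$ is the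 set of all $x\in\mathbb P^{N-1}$ whose dual hyperplane contains the projective tangent space of $X_A^\vee$ at $h$. This is a linear space, of dimension
$$(N-1)-\dim X_A^\vee-1=N-2-\dim X_A^\vee=\delta,$$
and it lies in $X_A$ because $\mathrm{Con}\subset X_A\times X_A^\vee$. The conditions "$x$ lies in the torus" and "$h$ is a smooth point of $X_A^\vee$" each define a nonempty open subset of the irreducible variety $\mathrm{Con}$, so some $(x,h)\in\mathrm{Con}$ satisfies both. Take for $\ell$ the fibre over this $h$.

**Step 2.** This step sorts $A$ into classes by means of $\ell$. For $a\in A$ let $l_a$ be the restriction to $\ell$ of the coordinate $x_a$. It is a nonzero linear form, because $\ell$ contains a point all of whose coordinates are nonzero. The $l_a$ span the $(\delta+1)$-dimensional space of linear forms on $\ell$. Group them into proportionality classes, with representatives $h_0,\dots,h_s$, so that $l_a\in\mathbb C^*h_{j(a)}$. There are at least $\delta+1$ classes, so $s\ge\delta\ge r$.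

**Step 3.** This step shows that the class function $a\mapsto e_{j(a)}$ respects all affine relations of $A$. Let $m\in\mathbb Z^A$ with $\sum m_a(1,a)=0$. The binomial
$$\prod_{m_a>0}x_a^{m_a}-\prod_{m_a<0}x_a^{-m_a}$$
is homogeneous since $\sum m_a=0$, and it vanishes on all points $(t^a)$ since $\sum m_aa=0$. So it vanishes on $X_A$, and restricting it to $\ell\subset X_A$ gives an identity of polynomials
$$\prod_{m_a>0}l_a^{m_a}=\prod_{m_a<0}l_a^{-m_a}.$$
The $h_i$ are pairwise non-proportional linear forms, hence pairwise non-associate primes. Comparing the exponent of $h_i$ on both sides gives $\sum_{j(a)=i}m_a=0$ for each $i$.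

**Step 4.** This step produces $\pi$. By Step 3, the homomorphism $\mathbb Z^A\to\mathbb Z^{s+1}$, $e_a\mapsto e_{j(a)}$, kills the kernel of $e_a\mapsto(1,a)$. So it factors through the group $G\subset\mathbb Z^{n+1}$ generated by the $(1,a)$, giving $\Phi:G\to\mathbb Z^{s+1}$ with $\Phi(1,a)=e_{j(a)}$. It is surjective, since every class is nonempty. It is compatible with heights: the first coordinate on $G$ corresponds to the coordinate sum on $\mathbb Z^{s+1}$. The elements of height $1$ in $G$ form $\{1\}\times\Lambda$, and any preimage of an element of coordinate sum $1$ has height $1$. So $\Phi$ restricts to a surjective affine map from $\Lambda$ onto $\{x\in\mathbb Z^{s+1}:\sum x_i=1\}$ that sends $A$ onto $\{e_0,\dots,e_s\}$. As $s\ge r$, choose a surjection $\tau:\{0,\dots,s\}\to\{0,\dots,r\}$. The linear map $e_i\mapsto e_{\tau(i)}$ preserves the coordinate sum, is onto, and maps $\{e_0,\dots,e_s\}$ onto $\{e_0,\dots,e_r\}$. Composing with it gives $\pi$. This proves Theorem C. $\square$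

## A dual defect triangle of small codegree, and the choice of lattice

**The converse of Theorem A fails.** Let $P=\operatorname{conv}\{(0,0),(2,0),(0,1)\}$, so $A=P\cap\mathbb Z^2=\{(0,0),(1,0),(2,0),(0,1)\}$. Interior points have second coordinate strictly between $0$ and $1$, so $P^\circ$ has no lattice point. The interior of $2P$ is $x>0$, $y>0$, $x+2y<4$, and it contains $(1,1)$. So $\operatorname{cd}(P)=2<\frac52$. For $c\in K_A$ the second coordinate of $\sum c_aa=0$ makes the coefficient of $(0,1)$ zero; the other equations give $K_A=\mathbb C\,(1,-2,1,0)$. For this generator $M=\operatorname{diag}(-2+4,0)=\operatorname{diag}(2,0)$. So $\delta(A)=1$ and $X_A$, the quadric cone $x_0x_2=x_1^2$ in $\mathbb P^3$, is dual defect. The codegree condition is sufficient but not necessary. (For *smooth* $P$ and $A=P\cap\mathbb Z^n$, the converse is a theorem of Dickenstein–Nill, Math. Res. Lett. 2010; it is not used here.)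

**Choice of lattice.** The objects $X_A$, $\delta(A)$ and $K_A$ depend only on the affine relations among the points of $A$. Translate so that $0\in A$; then $\Lambda$ is the sublattice of $\mathbb Z^n$ generated by $A$, it has rank $n$, and a basis of $\Lambda$ identifies it with a new copy of $\mathbb Z^n$ in which $A$ is again a finite set with $n$-dimensional hull. So Theorems A–C may be applied with $\mathbb Z^n$ replaced by $\Lambda$. Since $\Lambda\subset\mathbb Z^n$, interior points of $kP$ in $\Lambda$ are also interior points in $\mathbb Z^n$, so $\operatorname{cd}_\Lambda(P)\ge\operatorname{cd}(P)$. This gives the stronger bound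
$$\delta(A)\ge2\operatorname{cd}_\Lambda(P)-n-2 .$$
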